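
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Conformal actions of $F_4^{-20}$ in optimal index}


\begin{abstract}
If the exceptional real-rank one group $F_4^{-20}$ acts non-trivially by conformal transformations on a compact pseudo-Riemannian manifold of signature $(p,q)$, then $\min(p,q)\geq 9$, and the bound is attained. We prove that a connected manifold of index exactly $9$ carrying such an action is conformally flat, and we classify all these manifolds together with their actions: they are the products $\mathbf S^9\times\mathbf S^q$, $q\geq 15$, with the conformal class of $-g_{\mathbf S^9}+g_{\mathbf S^q}$, and the quotients of these by certain explicit involutions. On each of them the action is unique up to conformal conjugation.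
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(M,g)$ be a compact pseudo-Riemannian manifold of dimension at least $3$. We write signatures as (number of negative squares, number of positive squares), so signature $(p,q)$ means $p$ negative squares. The \emph{index} of $g$ is $\min(p,q)$, the dimension of the maximal isotropic subspaces of the tangent spaces. The diffeomorphisms of $M$ that preserve the conformal class $[g]=\{e^{\sigma}g:\sigma\in\mathcal C^\infty(M)\}$ form a Lie transformation group $\mathrm{Conf}(M,g)$, and a \emph{conformal action} of a Lie group $G$ on $(M,g)$ is a Lie group homomorphism $G\to\mathrm{Conf}(M,g)$.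

How small can the index be if a given non-compact simple group acts? For the exceptional simple group $F_4^{-20}$ of real rank one the exact bound is known: a non-trivial conformal action on a compact manifold of signature $(p,q)$ requires $\min(p,q)\geq 9$, and the value $9$ is attained on some Einstein universe, a conformally flat manifold. For the groups $\mathrm{Sp}(1,k)$, $k\geq2$, the optimal index is $3$, and there it is known that a manifold of index $3$ must be conformally flat. For $F_4^{-20}$ Pecastaing \cite{Pecastaing} writes: ``We do not know if the metric must be conformally flat when it has index $9$.'' We settle this question.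

\begin{theorem}\label{thm:A}
Let $(M,g)$ be a compact connected pseudo-Riemannian manifold of signature $(p,q)$ with $\min(p,q)=9$ that admits a non-trivial conformal action of $F_4^{-20}$. Then $g$ is conformally flat.
\end{theorem}

The proof gives more. Replacing $g$ by $-g$ we may assume $p=9\leq q$. For $q\geq 15$ put
\[
E_q=\bigl(\mathbf S^9\times\mathbf S^q,\ [-g_{\mathbf S^9}+g_{\mathbf S^q}]\bigr),\qquad
\sigma_a(\xi,\eta)=(-\xi,A_a\eta),\quad A_a=\mathrm{diag}(-1_{16+a},\,1_{q-15-a}),
\]
for $0\leq a\leq q-15$, where $\mathbf S^9\subset\mathbf R^{10}$ and $\mathbf S^q\subset\mathbf R^{q+1}$ are the unit spheres. Each $\sigma_a$ is a fixed-point free conformal involution of $E_q$.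

\begin{theorem}\label{thm:B}
Under the hypotheses of Theorem~\ref{thm:A}, with $p=9\le q$, one has $q\geq15$, and $(M,[g])$ is conformally diffeomorphic to exactly one of
\[
E_q,\qquad E_q/\langle\sigma_a\rangle\quad(0\leq a\leq q-15).
\]
Conversely, all these manifolds carry a non-trivial conformal action of $F_4^{-20}$, and on each of them it is unique up to conjugation by a conformal diffeomorphism.
\end{theorem}

In the smallest dimension, $24$, the signature is $(9,15)$, and since $\sigma_0=-1$ there are exactly two manifolds: $\mathbf S^9\times\mathbf S^{15}$ and $\mathrm{Ein}^{9,15}=(\mathbf S^9\times\mathbf S^{15})/\{\pm1\}$.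

\subsection{What one expects, and how the proof goes}

A conformally flat structure of signature $(p,q)$ is modeled on the space of isotropic rays in $\mathbf R^{p+1,q+1}$, with group $O(p+1,q+1)$. Conformally flat examples of index $9$ thus come from orthogonal representations of $\mathfrak f_4^{-20}$ of index $10$. We shall see that $10$ is exactly the smallest index of a non-trivial orthogonal representation, and that in index $10$ there is essentially one: the $26$-dimensional representation, with invariant form of signature $(10,16)$. So the flat examples are rigid. The question is whether a curved example can exist next to them.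

Let $G=F_4^{-20}$ with Iwasawa decomposition $G=KAN$ and Lie algebra $\mathfrak g=\mathfrak g_{-2}\oplus\dots\oplus\mathfrak g_2$ graded by a generator $H$ of $\mathfrak a$. The dimensions of the pieces are $7,8,22,8,7$, and $\mathfrak g_0=\mathbf RH\oplus\mathfrak m$ with $\mathfrak m\cong\mathfrak{so}(7)$. Put $\mathfrak n=\mathfrak g_1\oplus\mathfrak g_2$ and $\mathfrak p=\mathfrak g_0\oplus\mathfrak n$. The proof has four steps.

\begin{enumerate}
\item \emph{Good points} (Section~\ref{sec:good}). The group $AN$ is amenable, so it preserves a probability measure on every compact invariant set. A recurrence argument in the Cartan bundle then produces points $x$ at which $AN$ is visible in the isotropy of the model.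
\item \emph{Counting isotropic directions} (also Section~\ref{sec:good}). At a good point $\mathfrak g_{-1}$ gives an $8$-dimensional isotropic subspace of $T_xM$ and $\mathfrak g_{-2}$ a positive definite one. So $8$ of the $9$ available isotropic dimensions are used and \emph{one is to spare}. It follows that the stabilizer algebra of $x$ is $\mathfrak p$ or $\mathfrak m\oplus\mathfrak n$.
\item \emph{The spare dimension} (Sections~\ref{sec:mn} and~\ref{sec:p}). If the stabilizer is $\mathfrak m\oplus\mathfrak n$, the spare dimension is the direction of $H$. Splitting off a hyperbolic plane, we obtain a representation of $\mathfrak g$ of index $9$, which does not exist. If the stabilizer is $\mathfrak p$, the spare dimension is shown to be harmless.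
\item \emph{Contraction} (Sections~\ref{sec:contraction} and~\ref{sec:p}). When the stabilizer is $\mathfrak p$, the flow of $H$ contracts a neighborhood of $x$ with rates $1,2,3$. This flow together with $\mathfrak g_1$ kills the Weyl tensor near $x$. Every orbit closure contains a good point, so the Weyl tensor vanishes everywhere.
\end{enumerate}

The last step is where curvature is actually killed. It can be seen by hand in simple cases, and we begin with it. Theorem~\ref{thm:B} is proved in Section~\ref{sec:class}.

Throughout, $G=F_4^{-20}$ is connected with maximal compact subgroup $\mathrm{Spin}(9)$. It is simply connected and has trivial center.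

\section{Contraction with rates \texorpdfstring{$1,2,3$}{1,2,3}}\label{sec:contraction}

In this section $(M,g)$ is any pseudo-Riemannian manifold of dimension at least $4$, not necessarily compact. Then $g$ is conformally flat if and only if its Weyl tensor vanishes. We write $W$ for the Weyl tensor of type $(3,1)$, which depends only on $[g]$, and $W^\flat=g(W(\cdot,\cdot)\,\cdot,\cdot)$ for the $4$-linear form obtained from it. We call a conformal flow $\varphi_t$ on $M$ a \emph{$(1,2,3)$-contraction} at a fixed point $x$ if there is a splitting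
\[
T_xM=T^1\oplus T^0\oplus T^{-1},
\]
invariant under all $d_x\varphi_t$, such that all eigenvalues of $d_x\varphi_t$ on $T^j$ have modulus $e^{(j-2)t}$, and $(\varphi_t^*g)_x=e^{-4t}g_x$. We allow $T^j=0$.

\begin{lemma}\label{lem:contraction}
Let $\varphi_t$ be a $(1,2,3)$-contraction at $x$.
\begin{enumerate}
\item[(a)] The restriction of $W^\flat_x$ to $T^{j_1}\times T^{j_2}\times T^{j_3}\times T^{j_4}$ vanishes unless $j_1=j_2=j_3=j_4=1$.
\item[(b)] If $W_x=0$, then $W=0$ on a neighborhood of $x$.
\end{enumerate}
\end{lemma}

\begin{proof}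
(a) Since $W$ is $\varphi_t$-invariant, $\varphi_t^*W_x^\flat=e^{-4t}W_x^\flat$. On $4$-linear forms on $T^{j_1}\times\dots\times T^{j_4}$ all eigenvalues of $\varphi_t^*$ have modulus $e^{t\sum_i(j_i-2)}$. So the component can be non-zero only if $\sum_i(j_i-2)=-4$, that is, $\sum_i j_i=4$. As $j_i\leq1$, all $j_i$ equal $1$.

(b) Fix $0<\varepsilon<\frac1{10}$. The eigenvalues of $d_x\varphi_1$ have moduli in $\{e^{-1},e^{-2},e^{-3}\}$. Choosing a basis in which the complexification of $d_x\varphi_1$ is in Jordan form with sufficiently small off-diagonal entries, we find a norm on $T_xM$ with $\|d_x\varphi_1\|\leq e^{-1+\varepsilon}$ and $\|(d_x\varphi_1)^{-1}\|\leq e^{3+\varepsilon}$. Use this norm in a chart centered at $x$. By continuity there is a ball $U$ around $x$ such that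
\[
\|d_y\varphi_1\|\leq e^{-1+2\varepsilon},\qquad \|(d_y\varphi_1)^{-1}\|\leq e^{3+2\varepsilon}\qquad(y\in U).
\]
By the mean value inequality $\varphi_1(U)\subset U$ and $|\varphi_k(y)-x|\leq e^{-k(1-2\varepsilon)}|y-x|$ for $y\in U$, $k\in\mathbf N$. By the chain rule, $\|d_y\varphi_k\|\leq e^{-k(1-2\varepsilon)}$ and $\|(d_y\varphi_k)^{-1}\|\leq e^{k(3+2\varepsilon)}$. Since $W$ is smooth and $W_x=0$, after shrinking the ball $U$ we have $\|W_z\|\leq C|z-x|$ on $U$. Conformal invariance says
\[
W_y(v_1,v_2,v_3)=(d_y\varphi_k)^{-1}\,W_{\varphi_k(y)}\bigl(d_y\varphi_k v_1,\,d_y\varphi_kv_2,\,d_y\varphi_kv_3\bigr),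
\]
so that
\[
\|W_y\|\leq C'\,e^{k(3+2\varepsilon)}\,e^{-k(1-2\varepsilon)}\,e^{-3k(1-2\varepsilon)}=C'\,e^{k(-1+10\varepsilon)}\longrightarrow0 .
\]
Hence $W=0$ on $U$.
\end{proof}

Up to the $\varepsilon$'s, the arithmetic in (b) is this. The expansion of $(d\varphi_k)^{-1}$ is at worst $e^{3k}$, the three arguments together contribute at worst $e^{-3k}$, and the vanishing of $W$ at $x$ supplies the last factor $e^{-k}$, which decides.

\begin{example}[Lorentzian metrics]\label{ex:lorentz}
Let $g$ be Lorentzian with a $(1,2,3)$-contraction at $x$. As in (a), $g_x(T^i,T^j)=0$ unless $i+j=0$. So $T^1$ is isotropic, and $\dim T^1\leq1$. By (a), $W^\flat_x$ comes from a form on $T^1$. It is antisymmetric in its first two arguments, so $W_x=0$, and by (b) $g$ is conformally flat near $x$.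
\end{example}

In our problem $T^1$ will have dimension $8$ or $9$, and then the flow alone does not suffice.

\begin{example}[The flow alone is not enough]\label{ex:walker}
For $m\geq2$, $k\geq0$, take on $\mathbf R^m\times\mathbf R^k\times\mathbf R^m$ with coordinates $(x,y,z)$ the metric
\[
g=2\sum_{i=1}^m dx_i\,dz_i+\sum_{j=1}^k dy_j^2+x_2^2\,dx_1^2,
\]
of signature $(m,m+k)$. The flow $\varphi_t(x,y,z)=(e^{-t}x,e^{-2t}y,e^{-3t}z)$ satisfies $\varphi_t^*g=e^{-4t}g$, so it is a $(1,2,3)$-contraction at $0$. But $W_0\ne0$. Indeed the coefficients of $g$ depend only on $x$, and the only non-constant one is $g_{x_1x_1}$. So the Christoffel symbols of the first kind vanish unless all three indices are $x$-indices, and since the inverse metric has no $x_ix_j$-entries, the quadratic terms in the curvature vanish. The second derivative terms give $|R_{x_1x_2x_1x_2}|=\frac12\partial_{x_2}^2(x_2^2)=1$, and up to symmetries this is the only non-zero component. All its indices are $x$-indices, so the Ricci tensor vanishes and $W=R\neq0$.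
\end{example}

This shows what has to be supplied for $F_4^{-20}$: the component of $W_x^\flat$ on $T^1$ must be removed by further symmetries. They come from $\mathfrak g_1$, whose isotropy action maps $T^0$ to $T^1$. The last dimension of $T^1$, if present, is disposed of as in Example~\ref{ex:lorentz}.

\section{The Lie algebra \texorpdfstring{$\mathfrak f_4^{-20}$}{f4(-20)}}

Let $\theta$ be a Cartan involution of $\mathfrak g=\mathfrak f_4^{-20}$, $\mathfrak g=\mathfrak k\oplus\mathfrak s$ the Cartan decomposition, $B$ the Killing form, $\langle X,Y\rangle=-B(X,\theta Y)$ and $|X|^2=\langle X,X\rangle$. We use the following standard facts. There is $H\in\mathfrak s$ spanning a maximal abelian subspace $\mathfrak a$ of $\mathfrak s$ such that $\mathfrak g=\bigoplus_{i=-2}^2\mathfrak g_i$, where $\mathfrak g_i$ is the $i$-eigenspace of $\operatorname{ad}H$. The dimensions are $7,8,22,8,7$, and $\theta\mathfrak g_i=\mathfrak g_{-i}$. Furthermore $\mathfrak g_0=\mathbf RH\oplus\mathfrak m$ with $\mathfrak m\subset\mathfrak k$ and $\mathfrak m\cong\mathfrak{so}(7)$. As $\mathfrak m$-modules,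 $\mathfrak g_{\pm2}$ is the vector representation and $\mathfrak g_{\pm1}$ the spin representation, and both are absolutely irreducible. Also $\mathfrak k\cong\mathfrak{so}(9)$, with $\mathfrak s$ its $16$-dimensional spin representation.

Put $\nu=1/B(H,H)>0$, and for $u\in\mathfrak g_{-2}$ let
\[
\Gamma_u=\theta\circ\operatorname{ad}u\colon\ \mathfrak g_1\to\mathfrak g_1 .
\]

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(a)] For $y\in\mathfrak g_{-i}$, $i=1,2$: $[\theta y,y]=-i\nu|y|^2H$. In particular there are $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$ with $[X,Y]=H$.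
\item[(b)] For $0\neq u\in\mathfrak g_{-2}$ the map $\operatorname{ad}u\colon\mathfrak g_1\to\mathfrak g_{-1}$ is bijective; for $0\ne z\in\mathfrak g_2$ so is $\operatorname{ad}z\colon\mathfrak g_{-1}\to\mathfrak g_1$.
\item[(c)] Each $\Gamma_u$ is skew for $\langle\ ,\ \rangle$, and $\Gamma_u\Gamma_v+\Gamma_v\Gamma_u=-4\nu\langle u,v\rangle$.
\item[(d)] A non-zero subspace of $\mathfrak g_1$ invariant under all $\Gamma_u$ is all of $\mathfrak g_1$.
\item[(e)] For $T\in\mathfrak m$: $[\operatorname{ad}T|_{\mathfrak g_1},\Gamma_u]=\Gamma_{[T,u]}$.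
\item[(f)] For $0\neq y\in\mathfrak g_{-1}$ the map $(\operatorname{ad}y)^2\colon\mathfrak g_1\to\mathfrak g_{-1}$ is bijective.
\item[(g)] $[\mathfrak g_{-1},\mathfrak g_{-1}]=\mathfrak g_{-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The bracket $[\theta y,y]$ lies in $\mathfrak g_0$ and is anti-invariant under $\theta$, so it is in $\mathfrak g_0\cap\mathfrak s=\mathbf RH$. Since $\theta y\in\mathfrak g_i$, $B(H,[\theta y,y])=B([H,\theta y],y)=iB(\theta y,y)=-i|y|^2$.

(b) Let $k=-2\nu|u|^2$. By (a), $(\theta u/k,\,H,\,u)$ is an $\mathfrak{sl}_2$-triple. It acts on $\mathfrak g_1\oplus\mathfrak g_{-1}$ with weights $\pm1$, so this space is a sum of two-dimensional irreducible modules. Hence $\operatorname{ad}u$ is bijective from weight $1$ to weight $-1$, and $\operatorname{ad}(\theta u)\operatorname{ad}(u)=k$ on $\mathfrak g_1$. The second statement follows by conjugating with $\theta$.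

(c) For $x\in\mathfrak g_1$, $\Gamma_u^2x=\theta[u,\theta[u,x]]=[\theta u,[u,x]]=-2\nu|u|^2x$, and polarizing gives the relation. For $x,y\in\mathfrak g_1$, $\langle\Gamma_ux,y\rangle=-B([u,x],y)=B(x,[u,y])=-\langle x,\Gamma_uy\rangle$.

(d) Choose an orthogonal basis of $\mathfrak g_{-2}$ such that the corresponding operators $\Gamma_1,\dots,\Gamma_7$ satisfy $\Gamma_a^2=-1$. They are skew and anticommute, so $\Gamma_a\Gamma_b$ is skew for $a\neq b$. Let $w$ be a unit vector in the subspace. Then $\langle w,\Gamma_aw\rangle=0$, $\langle\Gamma_aw,\Gamma_bw\rangle=-\langle w,\Gamma_a\Gamma_bw\rangle=0$ for $a\ne b$, and $|\Gamma_aw|=1$. So $w,\Gamma_1w,\dots,\Gamma_7w$ are eight orthonormal vectors of the subspace, and $\dim\mathfrak g_1=8$.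

(e) As $T\in\mathfrak k$, $\operatorname{ad}T$ commutes with $\theta$, so $[\operatorname{ad}T,\theta\operatorname{ad}u]=\theta[\operatorname{ad}T,\operatorname{ad}u]=\theta\operatorname{ad}[T,u]$.

(f) With $k=-\nu|y|^2$, $(2\theta y/k,\,2H,\,y)$ is an $\mathfrak{sl}_2$-triple by (a), and $\mathfrak g_{\pm1}$ are the $\pm2$-weight spaces of $\mathfrak g$ for it. The square of the lowering operator is bijective from weight $2$ to weight $-2$ in every finite-dimensional module.

(g) $B$ pairs $\mathfrak g_2$ and $\mathfrak g_{-2}$ perfectly. If $z\in\mathfrak g_2$ is $B$-orthogonal to $[\mathfrak g_{-1},\mathfrak g_{-1}]$, then $B([z,y],y')=0$ for all $y,y'\in\mathfrak g_{-1}$, so $[z,\mathfrak g_{-1}]=0$, and $z=0$ by (b).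
\end{proof}

In Section~\ref{sec:mn} we shall meet a linear map $j$ from $\mathfrak g$ to an orthogonal Lie algebra that respects brackets with elements of $\mathfrak p$, while nothing is known about brackets within $\mathfrak g_{-1}\oplus\mathfrak g_{-2}$. The following lemma says that its defect is controlled by the values on $\mathfrak g_{-2}\times\mathfrak g_{-2}$, which will vanish for reasons of degree. The proof plays off three orthogonal directions in $\mathfrak g_{-2}$ against each other.

\begin{lemma}\label{lem:hom}
Let $Z'$ be a pseudo-Euclidean space and $j\colon\mathfrak g\to\mathfrak{so}(Z')$ a linear map with $j([X,Y])=[jX,jY]$ for $X\in\mathfrak p$, $Y\in\mathfrak g$. If $\kappa(Y,Y')=[jY,jY']-j([Y,Y'])$ vanishes on $\mathfrak g_{-2}\times\mathfrak g_{-2}$, then $j$ is a homomorphism.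
\end{lemma}

\begin{proof}
The map $\kappa$ is skew and vanishes if one argument is in $\mathfrak p$. For $X\in\mathfrak p$, applying the Jacobi identity in $\mathfrak{so}(Z')$ and in $\mathfrak g$ gives
\begin{equation}\label{eq:kappa}
[jX,\kappa(Y,Y')]=\kappa([X,Y],Y')+\kappa(Y,[X,Y']).
\end{equation}

\emph{$\kappa$ vanishes on $\mathfrak g_{-1}\times\mathfrak g_{-2}$.} For $x\in\mathfrak g_1$ and $u,u'\in\mathfrak g_{-2}$ the left side of \eqref{eq:kappa} with $X=x$ and $(Y,Y')=(u,u')$ is zero, so $\kappa([x,u],u')=\kappa([x,u'],u)$. Put $\sigma_u(x)=\kappa(\theta x,u)$ for $x\in\mathfrak g_1$. Since $[x,u]=-\theta\Gamma_ux$, the identity reads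
\[
\sigma_{u'}\Gamma_u=\sigma_u\Gamma_{u'} .
\]
Let $u\perp u'$ be normalized so that $\Gamma_u^2=\Gamma_{u'}^2=-1$. Multiplying by $\Gamma_u$ on the right gives $\sigma_{u'}=-\sigma_u\Gamma_{u'}\Gamma_u$. Since $\Gamma_u$ and $\Gamma_{u'}$ anticommute,
\[
\sigma_{u'}\Gamma_{u'}=-\sigma_u\Gamma_{u'}\Gamma_u\Gamma_{u'}=\sigma_u\Gamma_u\Gamma_{u'}^2=-\sigma_u\Gamma_u .
\]
So for three mutually orthogonal normalized vectors the maps $\sigma_{u_1}\Gamma_{u_1},\sigma_{u_2}\Gamma_{u_2},\sigma_{u_3}\Gamma_{u_3}$ are pairwise opposite, hence zero. As $\Gamma_u$ is invertible for $u\neq0$, $\sigma=0$.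

\emph{$\kappa$ vanishes on $\mathfrak g_{-1}\times\mathfrak g_{-1}$.} Let $x\in\mathfrak g_1$, $y\in\mathfrak g_{-1}$ and $0\neq u\in\mathfrak g_{-2}$. By the first part and \eqref{eq:kappa} with $X=x$ and $(Y,Y')=(y,u)$, $0=\kappa([x,y],u)+\kappa(y,[x,u])$. The first term vanishes since $[x,y]\in\mathfrak p$, and $[\mathfrak g_1,u]=\mathfrak g_{-1}$ by Lemma~\ref{lem:structure}(b). Hence $\kappa(y,\mathfrak g_{-1})=0$, and altogether $\kappa=0$.
\end{proof}

\section{Orthogonal representations of small index}\label{sec:rep}

The roots of $F_4$ are $\pm e_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$ (short) and $\pm e_i\pm e_j$, $i\neq j$ (long), with simple roots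
\[
e_2-e_3,\quad e_3-e_4,\quad e_4,\quad \tfrac12(e_1-e_2-e_3-e_4).
\]
The weight lattice equals the root lattice $\mathbf Z^4\cup(\mathbf Z+\frac12)^4$. Let $V(\lambda)$ be the irreducible complex module of highest weight $\lambda$. The module $V(e_1)$ has dimension $26$; its weights are the $24$ short roots with multiplicity $1$ and $0$ with multiplicity $2$.

\begin{proposition}\label{prop:rep}
\begin{enumerate}
\item[(a)] If $\mathfrak g\to\mathfrak{so}(Z)$ is a non-trivial representation on a pseudo-Euclidean space $Z$, then $Z$ has index at least $10$.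
\item[(b)] If moreover $Z$ has signature $(10,q+1)$ with $q\geq9$, then $q\geq15$ and $Z=Z_{26}\oplus Z^{\mathfrak g}$ orthogonally, where $Z_{26}$ is absolutely irreducible with complexification $V(e_1)$ and signature $(10,16)$, and $Z^{\mathfrak g}$ is positive definite of dimension $q-15$. Furthermore $Z_{26}=Z_-\oplus Z_{16}$ orthogonally, with $Z_-$ negative definite of dimension $10$ and $Z_{16}$ positive definite of dimension $16$, both $\mathfrak k$-invariant.
\item[(c)] An orthogonal $\mathfrak g$-module with complexification $V(e_1)$ and signature $(10,16)$ exists, and any two are isometric by a $\mathfrak g$-equivariant map.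
\end{enumerate}
\end{proposition}

The positive eigenspaces of $H$ in an orthogonal module span an isotropic subspace. Counting weights on which $H$ is positive, we see that a small index leaves only $V(e_1)$. The restriction to $\mathfrak k$ then determines the signature.

\begin{proof}
\emph{Step 1: counting positive weights.} In the Satake diagram of $\mathfrak f_4^{-20}$ the only white node is the last simple root above. So, for a Cartan subalgebra containing $\mathfrak a$, the first three simple roots vanish on $H$ and the last takes the value $1$. Hence $H$ acts on the weight space of $(a_1,\dots,a_4)$ by $2a_1$.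

A weight is dominant iff $a_2\geq a_3\geq a_4\geq0$ and $a_1\geq a_2+a_3+a_4$. The dominant chamber is spanned by
\[
(1,0,0,0),\quad(1,1,0,0),\quad(2,1,1,0),\quad(3,1,1,1),
\]
which are positive multiples of the fundamental weights. Since the weight lattice equals the root lattice, for weights $\mu,\lambda$ we have $\mu\leq\lambda$ iff $\lambda-\mu$ has non-negative product with these four vectors. Let $\lambda=(a_1,\dots,a_4)\neq0$ be dominant. If $\lambda$ is integral, then $a_1\geq1$. If it is half-integral, then $a_2,a_3,a_4\geq\frac12$ and $a_1\geq\frac32$. In both cases $a_1\geq1$ and $a_2,a_3,a_4\geq0$, so $e_1\leq\lambda$.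

We claim that $e_1+e_2\leq\lambda$ if $\lambda\neq e_1$. The conditions are
\[
a_1\geq1,\quad a_1+a_2\geq2,\quad 2a_1+a_2+a_3\geq3,\quad 3a_1+a_2+a_3+a_4\geq4 .
\]
They hold if $a_1\geq2$. If $a_1=1$, then $a_2+a_3+a_4\leq1$ and $\lambda$ is $e_1$ or $e_1+e_2$. In the half-integral case they follow from $a_1\geq\frac32$ and $a_2,a_3,a_4\geq\frac12$.

Every dominant $\mu\leq\lambda$ is a weight of $V(\lambda)$ \cite[21.3]{Humphreys}, and the Weyl group permutes the short roots transitively, and likewise the long roots. So every non-trivial irreducible module has all short roots as weights. Among these $e_1$ and the eight $\frac12(1,\pm1,\pm1,\pm1)$ are positive on $H$: at least $9$ positive $H$-weights, counted with multiplicity. If $\lambda\neq e_1$, it also has the six weights $e_1\pm e_j$: at least $15$ positive $H$-weights.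

\emph{Step 2: reduction to $V(e_1)$.} Let $Z$ be as in (a) and suppose that its index is at most $10$. By complete reducibility $Z=Z^{\mathfrak g}\oplus Z_1$ with $Z_1=\mathfrak gZ\neq0$. For $w\in Z^{\mathfrak g}$ we have $\langle Yz,w\rangle=-\langle z,Yw\rangle=0$, so $Z_1\subset(Z^{\mathfrak g})^\perp$, with equality because the dimensions agree. The element $H$ is $\mathbf R$-diagonalizable on $Z$, and the sum of its positive eigenspaces is isotropic, hence of dimension at most $10$. By Step~1, $Z_1\otimes\mathbf C$ cannot contain two non-trivial irreducible summands, as these would give at least $18$ positive weights, and its only summand is $V(e_1)$.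

\emph{Step 3: the signature.} Write $V=V(e_1)$. With respect to a Cartan subalgebra of $\mathfrak k=\mathfrak{so}(9)$, which is also one of $\mathfrak g$, the roots of $\mathfrak k$ are $\pm e_i,\pm e_i\pm e_j$ and the weights of the spin module $\mathfrak s$ are the half-integral roots, in suitable coordinates. So as a $\mathfrak k$-module
\begin{equation}\label{eq:1916}
V=V_1\oplus V_9\oplus V_{16}
\end{equation}
(trivial; vector, with weights $\pm e_i$ and $0$; spin, with half-integral weights). Since the weights of $\mathfrak s$ are half-integral, $\mathfrak s$ maps $V_1\oplus V_9$ into $V_{16}$ and vice versa. It does not kill $V_1$ or $V_9$, because neither is $\mathfrak g$-invariant.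

The compact form $\mathfrak k\oplus i\mathfrak s$ preserves a Hermitian inner product $h$ on $V$, for which the three inequivalent summands in \eqref{eq:1916} are orthogonal. For $S\in\mathfrak s$ the operator $iS$ is skew-Hermitian, so $S$ is Hermitian. Let $Z_1$ be any real $\mathfrak g$-module with $Z_1\otimes\mathbf C=V$. Then $\langle v,w\rangle_0=\operatorname{Re}h(v,w)$ is an inner product on $Z_1$ for which $\mathfrak k$ acts by skew and $\mathfrak s$ by symmetric operators. Complex conjugation with respect to $Z_1$ preserves the three summands in \eqref{eq:1916}, as they are irreducible of different dimensions. So $Z_1$ decomposes correspondingly into absolutely irreducible real $\mathfrak k$-modules of dimensions $1,9,16$.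

Write an invariant non-degenerate symmetric form on $Z_1$ as $\langle J\cdot,\cdot\rangle_0$. Invariance means $JA=-A^*J$ for $A\in\mathfrak g$. So $J$ commutes with $\mathfrak k$, hence is a scalar on each of the three summands, and it anticommutes with $\mathfrak s$. As $\mathfrak s$ maps each of the summands of dimensions $1$ and $9$ non-trivially into the one of dimension $16$, the scalars on the first two are both the negative of the third. Hence $Z_1$ has signature $(10,16)$ or $(16,10)$.

This proves (a): an index at most $10$ forces the index of $Z_1$ to be $10$. In (b), the index of $Z$ is $10$, and $(16,10)$ does not fit into signature $(10,q+1)$. So $Z_{26}:=Z_1$ has signature $(10,16)$, with $Z_-$ the sum of the summands of dimensions $1$ and $9$, and $Z^{\mathfrak g}$ has signature $(0,q-15)$.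

\emph{Step 4: existence and uniqueness.} The weights of $V$ are symmetric under $-1$, so $V$ is isomorphic to its complex conjugate as a module over the compact form $\mathfrak k\oplus i\mathfrak s$. Thus there is an antilinear bijection $c$ of $V$ commuting with $\mathfrak k\oplus i\mathfrak s$, and $c^2$ is a scalar $r$ by Schur's lemma. As $c$ commutes with $\mathfrak k$, it preserves the three summands in \eqref{eq:1916}. On the line $V_1$ write $cv=zv$; then $c^2v=\bar zz\,v$, so $r=|z|^2>0$, and we rescale $c$ so that $c^2=1$. Let $\tau=1$ on $V_1\oplus V_9$ and $\tau=-1$ on $V_{16}$. Then $c\tau=\tau c$, and $\tau$ is Hermitian, commutes with $\mathfrak k$ and anticommutes with $\mathfrak s$. From $c(iS)=(iS)c$ we get $cS=-Sc$ for $S\in\mathfrak s$. So the antilinear involution $c\tau$ commutes with $\mathfrak k$ and $\mathfrak s$, and its fixed point set $Z_{26}$ is a real $\mathfrak g$-module with complexification $V$. It is $\tau$-invariant. The form $-\operatorname{Re}h(\tau\cdot,\cdot)$ on $Z_{26}$ is symmetric, $\mathfrak g$-invariant by the criterion $JA=-A^*J$ with $J=-\tau$,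 and of signature $(10,16)$.

Two real modules with complexification $V$ are isomorphic, being real modules with isomorphic complexifications. The invariant form is unique up to a real factor, by absolute irreducibility. If both forms have signature $(10,16)$, the factor by which an isomorphism changes them is positive, so the isomorphism can be rescaled to an isometry.
\end{proof}

\begin{example}[The flat model]\label{ex:flat}
Let $Z=Z_{26}\oplus\mathbf R^{0,q-15}$ with $\mathfrak g$ acting trivially on the second summand, and let $Z_\lambda$ be the eigenspaces of $H$. On $Z_{26}$ the eigenvalues $2,1,0,-1,-2$ have multiplicities $1,8,8,8,1$. The line $Z_2=\mathbf Re_0$ is isotropic and stabilized by $\mathfrak p$. The tangent space at the ray of $e_0$ to the space of isotropic rays is $\operatorname{Hom}(\mathbf Re_0,e_0^\perp/\mathbf Re_0)$, and $e_0^\perp/\mathbf Re_0\cong Z_1\oplus Z_0\oplus Z_{-1}$. So $\exp(tH)$ acts on it with eigenvalue $e^{(j-2)t}$ on the part coming from $Z_j$, and it multiplies the form $A\mapsto\langle Ae_0,Ae_0\rangle$ by $e^{-4t}$: the flow of $H$ is a $(1,2,3)$-contraction.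 Here $\dim Z_1=8$, and $Z_0$ has signature $(1,q-8)$. We shall show that an arbitrary $M$ as in Theorem~\ref{thm:A} has points with the same stabilizer and the same kind of contraction.
\end{example}

\section{The conformal Cartan connection}\label{sec:cartan}

From now on $(M,g)$ is as in Theorem~\ref{thm:A}, with $p=9\leq q$. Let $Z$ be a pseudo-Euclidean space of signature $(10,q+1)$, $0\neq e_0\in Z$ isotropic, $Q\subset O(Z)$ the stabilizer of the line $\mathbf Re_0$, $\mathfrak q$ its Lie algebra, $P=Q/\{\pm1\}$, and $V=e_0^\perp/\mathbf Re_0$, of signature $(9,q)$. The map $A\mapsto(e_0\mapsto Ae_0)$ identifies $\mathfrak{so}(Z)/\mathfrak q$ with $\operatorname{Hom}(\mathbf Re_0,V)$. Since $\operatorname{Ad}(-1)=1$, $P$ acts on $\mathfrak{so}(Z)$ by $\operatorname{Ad}$.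

The normal conformal Cartan connection (see \cite{CapSlovak,Kobayashi}) is a canonical principal $P$-bundle $\pi\colon\mathcal B\to M$ with a form $\omega\in\Omega^1(\mathcal B,\mathfrak{so}(Z))$ such that $\omega_b\colon T_b\mathcal B\to\mathfrak{so}(Z)$ is bijective for each $b$, $R_p^*\omega=\operatorname{Ad}(p^{-1})\omega$ for $p\in P$, and $\omega$ reproduces the generators in $\mathfrak q$ of vertical fundamental fields. Its curvature $\Omega=d\omega+\frac12[\omega,\omega]$ vanishes if one argument is vertical. For $b\in\mathcal B_x$ the induced isomorphism $T_xM\cong\mathfrak{so}(Z)/\mathfrak q$ carries $[g]_x$ to the class of $A\mapsto\langle Ae_0,Ae_0\rangle$. Conformal diffeomorphisms lift canonically to automorphisms of $(\mathcal B,\omega)$, so $G$ acts on $\mathcal B$.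

For $Y\in\mathfrak g$ let $Y_M$ and $Y_{\mathcal B}$ be the fundamental vector fields, and put
\[
\iota_b(Y)=\omega_b(Y_{\mathcal B}(b)),\qquad \iota_b\colon\mathfrak g\to\mathfrak{so}(Z)\ \text{linear}.
\]
This map records how $\mathfrak g$ sits infinitesimally in the model at $b$. In the flat case it is a homomorphism; in general it has the following properties.

\begin{enumerate}
\item[(C1)] $\iota_b$ is injective. If $Y_{\mathcal B}(b)=0$, the flow of $Y_{\mathcal B}$ fixes $b$ and preserves the parallelism $\omega$, so it is trivial on the component of $b$. This component projects onto the connected manifold $M$, so $Y_M=0$. But $\{Y:Y_M=0\}$ is an ideal of the simple algebra $\mathfrak g$, and it is not $\mathfrak g$ as the action is non-trivial.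
\item[(C2)] $\iota_{bp}=\operatorname{Ad}(p^{-1})\iota_b$ for $p\in P$, and $\iota_{\gamma b}=\iota_b\operatorname{Ad}(\gamma^{-1})$ for $\gamma\in G$. The first holds as $Y_{\mathcal B}$ is $P$-invariant; the second because $\gamma$ preserves $\omega$ and $Y_{\mathcal B}(\gamma b)=\gamma_*\bigl((\operatorname{Ad}(\gamma^{-1})Y)_{\mathcal B}(b)\bigr)$.
\item[(C3)] $\mathfrak h:=\iota_b^{-1}(\mathfrak q)$ is the stabilizer algebra of $x=\pi(b)$. The image of $\mathfrak g$ in $T_xM$ is $\mathfrak g/\mathfrak h$, and $\Phi(Y,Y'):=\langle\iota_b(Y)e_0,\iota_b(Y')e_0\rangle$ is the pull-back to $\mathfrak g$ of a representative of $[g]_x$.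
\item[(C4)] For $X\in\mathfrak h$ and $Y\in\mathfrak g$: $\iota_b([X,Y])=[\iota_b(X),\iota_b(Y)]$. Indeed $L_{X_{\mathcal B}}\omega=L_{Y_{\mathcal B}}\omega=0$ gives $d\omega(X_{\mathcal B},Y_{\mathcal B})=\omega([X_{\mathcal B},Y_{\mathcal B}])=-\omega([X,Y]_{\mathcal B})$. So $\Omega(X_{\mathcal B},Y_{\mathcal B})=-\iota_b([X,Y])+[\iota_b(X),\iota_b(Y)]$ at $b$, and this vanishes as $X_{\mathcal B}(b)$ is vertical.
\item[(C5)] For $X\in\mathfrak h$ we have $\exp(tX)b=b\,e^{t\iota_b(X)}$, so $\exp(tX)$ acts on $T_xM\cong\mathfrak{so}(Z)/\mathfrak q$ by $\operatorname{Ad}(e^{t\iota_b(X)})$.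
\end{enumerate}

\paragraph{Hyperbolic parts.} For $D\in\mathfrak{so}(Z)$ let $D_h$ be the operator that acts on each generalized eigenspace of $D$ (over $\mathbf C$) by the real part of the eigenvalue. It is a real polynomial in $D$ and is $\mathbf R$-diagonalizable. It lies in $\mathfrak{so}(Z)$, because the generalized eigenspaces for $\lambda$ and $\mu$ are orthogonal unless $\lambda+\mu=0$. If $[D,T]=rT$ with $r\in\mathbf R$, then $T$ maps the generalized $\lambda$-eigenspace of $D$ into the one for $\lambda+r$, so also $[D_h,T]=rT$.

\section{Good points}\label{sec:good}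

\subsection{The group \texorpdfstring{$AN$}{AN} in the isotropy}

Property (C4) says that brackets with stabilizer elements are computed in the model. At a given point, however, the stabilizer may be trivial. The next proposition finds points at which brackets with \emph{all} of $\mathbf RH\oplus\mathfrak n$ are computed in the model by elements of $\mathfrak q$. These elements need not be the $\iota_b(E)$ themselves. The proof follows Bader, Frances and Melnick \cite{BFM}.

\begin{proposition}\label{prop:embedding}
Let $F\subset M$ be non-empty, compact and $G$-invariant. There is $x\in F$ such that for $b\in\mathcal B_x$ and every $E\in\mathbf RH\oplus\mathfrak n$ there is $\hat E\in\mathfrak q$ with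
\[
[\hat E,\iota_b(Y)]=\iota_b([E,Y])\qquad(Y\in\mathfrak g).
\]
Moreover $\hat H$ can be chosen $\mathbf R$-diagonalizable.
\end{proposition}

The idea is to regard $x\mapsto\iota_b$ as an $AN$-equivariant map from $F$ to a space of orbits of an algebraic group. An invariant measure on $F$ is pushed to an algebraic coset space of $AN$, and recurrence there forces this coset space to be a point.

\begin{proof}
\emph{Step 1: the algebraic action.} Put $L=AN$. The Zariski closure $\tilde L$ of $\operatorname{Ad}(L)$ in $GL(\mathfrak g)$ is $\mathbf R^*\ltimes N$, where $\lambda\in\mathbf R^*$ acts on $\mathfrak g_i$ by $\lambda^i$. Its identity component, of index $2$, is $\operatorname{Ad}(L)\cong L$. The real algebraic group $\tilde L\times Q$ acts algebraically on $\mathcal X=\operatorname{Hom}(\mathfrak g,\mathfrak{so}(Z))$ by $(s,p)T=\operatorname{Ad}(p)\,T\,s^{-1}$. Its orbits are locally closed \cite[\S3.1]{Zimmer}, hence homeomorphic to the corresponding coset spaces. Each is a union of at most two $(L\times Q)$-orbits, which are open in it. So the $(L\times Q)$-orbits are locally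 closed too, and homeomorphic to coset spaces.

Let $\mathcal O$ be the countable family of saturations $(L\times Q)U_n$, where the $U_n$ form a countable basis of the topology of $\mathcal X$. It separates the $(L\times Q)$-orbits: if no member of $\mathcal O$ contains exactly one of two given orbits, the orbits have the same closure, and being open and dense in it, they meet.

\emph{Step 2: one orbit.} As $L$ is solvable, it is amenable, so there is an $L$-invariant ergodic probability measure $\mu$ on the compact set $F$. By (C2), for $O\in\mathcal O$ the set $\{x\in F:\iota_b\in O\text{ for }b\in\mathcal B_x\}$ is well defined and $L$-invariant. It is Borel, as one sees with local continuous sections of $\mathcal B$. So it has measure $0$ or $1$. Intersecting, for all $O\in\mathcal O$, whichever of this set and its complement has measure $1$, we find $T\in\mathcal X$ such that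
\[
F'=\{x\in F:\iota_b\in(L\times Q)T\text{ for }b\in\mathcal B_x\}
\]
has measure $1$.

\emph{Step 3: a probability measure on a coset space of $L$.} Let $\Sigma\subset\tilde L\times Q$ be the stabilizer of $T$, an algebraic group, $\Sigma_1$ the Zariski closure of $\mathrm{pr}_1(\Sigma)$ in $\tilde L$, and $L_T=L\cap\mathrm{pr}_1(\Sigma)$. The image $\mathrm{pr}_1(\Sigma)$ of an algebraic homomorphism contains the identity component of $\Sigma_1$, so it is open and closed in $\Sigma_1$, and $L_T$ is closed in $L$. Since the orbit $(L\times Q)T$ is homeomorphic to the coset space, $(s,p)T\mapsto sL_T$ is a well-defined, continuous, $L$-equivariant and $Q$-invariant map $(L\times Q)T\to L/L_T$. Composing with $x\mapsto\iota_b$ we get, by (C2), a Borel $L$-equivariant map $F'\to L/L_T$. So $L/L_T$ carries an $L$-invariant probability measure, and hence so does its quotient $L/(L\cap\Sigma_1)$.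

\emph{Step 4: $L_T=L$.} By Chevalley's theorem $\Sigma_1$ is the stabilizer in $\tilde L$ of a line in a rational representation $\mathbf R^k$ of $\tilde L$. So $L/(L\cap\Sigma_1)$ embeds equivariantly in $\mathbf P(\mathbf R^k)$. One-parameter groups generated by $H$ or by an element of $\mathfrak n$ act there by exponentials of $\mathbf R$-diagonalizable, respectively nilpotent, matrices. So for every point of $\mathbf P(\mathbf R^k)$ its image under the one-parameter group converges, as $t\to+\infty$, to a point fixed by this group. In the first case the limit is given by the component of the vector for the largest eigenvalue that occurs in it. In the second it is given by the leading coefficient of a vector polynomial in $t$, which the nilpotent matrix kills. By Poincaré recurrence almost every point is the limit of its images along some sequence $t_k\to+\infty$, hence equals the limit just described and is fixed. Finitely many such one-parameter groups generate $L$, so almost every point of $L/(L\cap\Sigma_1)$ is fixed by $L$. Thus $L\subset s\Sigma_1s^{-1}$ for some $s\in L$, that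 is, $L\subset\Sigma_1$. As $L$ is connected, it lies in the identity component of $\Sigma_1$, hence in $\mathrm{pr}_1(\Sigma)$.

\emph{Step 5: conclusion.} Let $x\in F'$ and $b\in\mathcal B_x$. The stabilizer of $\iota_b$ in $L\times Q$, that is, the closed group $\{(s,p):\operatorname{Ad}(p)\iota_b=\iota_b\operatorname{Ad}(s)\}$, is conjugate in $L\times Q$ to that of $T$, so it projects onto $L$. Hence its Lie algebra projects onto $\mathbf RH\oplus\mathfrak n$, and this gives the elements $\hat E$. Finally we replace $\hat H$ by its hyperbolic part. It is a polynomial in $\hat H$, so it preserves $\mathbf Re_0$. The relation persists, because $\operatorname{ad}\hat H$ is $i$ on $\iota_b(\mathfrak g_i)$.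
\end{proof}

\textbf{We fix, until the end of Section~\ref{sec:p}, a set $F$ and a point $x\in F$ as in Proposition~\ref{prop:embedding} and $b\in\mathcal B_x$, and write $\iota=\iota_b$.} The notations $\mathfrak h$ and $\Phi$ of (C3) refer to this $b$.

\subsection{The stabilizer of a good point}

\begin{proposition}\label{prop:stab}
$\mathfrak h=\mathfrak p$ or $\mathfrak h=\mathfrak m\oplus\mathfrak n$. Moreover $\Phi$ is positive definite on $\mathfrak g_{-2}$, and $\mathfrak g_{-1}\oplus\mathfrak p\subset\ker\Phi$.
\end{proposition}

\begin{proof}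
The idea is that $\hat H$ makes $\Phi$ homogeneous: it can pair $\mathfrak g_i$ and $\mathfrak g_j$ only for one value $c$ of $i+j$. We show $c=-4$ and then count isotropic dimensions.

\emph{(i) $\mathfrak h\neq\mathfrak g$.} If $\mathfrak h=\mathfrak g$, then $\iota$ is an injective homomorphism into $\mathfrak q$ by (C4) and (C1). Through it $\mathfrak g$ acts trivially on the lines $\mathbf Re_0$ and $Z/e_0^\perp$, and trivially on $V$ by Proposition~\ref{prop:rep}(a), since $V$ has index $9$. So $\iota(\mathfrak g)$ lies in the nilpotent Lie algebra of operators acting trivially on the quotients of the flag $0\subset\mathbf Re_0\subset e_0^\perp\subset Z$. The image of a simple algebra in a nilpotent one is zero, a contradiction.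

\emph{(ii) $\mathfrak h\subset\mathfrak p$.} For $E\in\mathbf RH\oplus\mathfrak n$ and $Y\in\mathfrak h$ we have $\iota([E,Y])=[\hat E,\iota(Y)]\in\mathfrak q$. So $[H,\mathfrak h]\subset\mathfrak h$ and $[\mathfrak n,\mathfrak h]\subset\mathfrak h$; in particular $\mathfrak h=\bigoplus\mathfrak h_i$ is graded. We use Lemma~\ref{lem:structure}.

Suppose $0\neq u\in\mathfrak h_{-2}$. Then $\mathfrak g_{-1}=[\mathfrak g_1,u]\subset\mathfrak h$, hence $\mathfrak g_{-2}=[\mathfrak g_{-1},\mathfrak g_{-1}]\subset\mathfrak h$, hence $H\in[\mathfrak g_2,\mathfrak g_{-2}]\subset\mathfrak h$ and $\mathfrak n=[\mathfrak n,H]\subset\mathfrak h$. The subalgebra generated by the $\mathfrak g_i$, $i\neq0$, lies in $\mathfrak h$ and is normalized by $\mathfrak g_0$, so it is a non-zero ideal, and $\mathfrak h=\mathfrak g$, which is excluded. So $\mathfrak h_{-2}=0$.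

Suppose $0\neq y\in\mathfrak h_{-1}$. Then $[\mathfrak g_1,y]\subset\mathfrak h$, and $\mathfrak g_{-1}=(\operatorname{ad}y)^2\mathfrak g_1\subset\mathfrak h$ as $\mathfrak h$ is a subalgebra. So $\mathfrak g_{-2}\subset\mathfrak h$, a contradiction.

\emph{(iii) Homogeneity and $\mathfrak n$-invariance of $\Phi$.} Let $\hat He_0=c_0e_0$ and $c=-2c_0$. For $Y\in\mathfrak g_i$, $\hat H\iota(Y)e_0=(i+c_0)\iota(Y)e_0$. As $\hat H$ is skew, $\Phi(\mathfrak g_i,\mathfrak g_j)=0$ unless $i+j=c$. For $X\in\mathfrak g_i$, $i=1,2$, write $\hat Xe_0=\chi e_0$. Then $\iota([X,Y])e_0=\hat X\iota(Y)e_0-\chi\iota(Y)e_0$, and skewness of $\hat X$ gives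
\[
\Phi([X,Y],Y')+\Phi(Y,[X,Y'])=-2\chi\,\Phi(Y,Y').
\]
For $Y\in\mathfrak g_a$, $Y'\in\mathfrak g_{a'}$ the left side vanishes unless $a+a'+i=c$ and the right side unless $a+a'=c$. As $i\neq0$, both sides vanish: $\Phi$ is $\mathfrak n$-invariant.

\emph{(iv) $\Phi\neq0$ and $c\in\{-2,-3,-4\}$.} If $\Phi=0$ or $c>-2$, then $\mathfrak g_{-2}\oplus\mathfrak g_{-1}$ is $\Phi$-isotropic. By (ii) it injects into $T_xM$, giving an isotropic subspace of dimension $15$, whereas the index is $9$. So $\Phi\neq0$ and $c\leq-2$; and since $\Phi\neq0$, $c=i+j$ for some $-2\leq i,j\leq 2$.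

\emph{(v) $c\neq-3$.} If $c=-3$, only $\Phi|_{\mathfrak g_{-1}\times\mathfrak g_{-2}}$ can be non-zero. Invariance under $X\in\mathfrak g_1$ on the pair $(u,u)$, $u\in\mathfrak g_{-2}$, gives $\Phi([X,u],u)=0$. As $[\mathfrak g_1,u]=\mathfrak g_{-1}$ for $u\neq0$, $\Phi=0$, a contradiction.

\emph{(vi) $c\neq-2$.} If $c=-2$, only $\Phi|_{\mathfrak g_{-1}\times\mathfrak g_{-1}}$ and $\Phi|_{\mathfrak g_{-2}\times\mathfrak g_0}$ can be non-zero. We show that invariance would embed the operators $\Gamma_u$ into $\mathfrak m$ as an ideal. Invariance under $\theta u\in\mathfrak g_2$ on $(u,u)$, $0\neq u\in\mathfrak g_{-2}$, gives $\Phi(u,[\theta u,u])=0$, so $\Phi(u,H)=0$. Hence $\Phi(u,T)=B(\beta_u,T)$ for $T\in\mathfrak g_0$, with $\beta_u\in\mathfrak m$ depending linearly on $u$. Write $\Phi(v,y)=\langle Ev,y\rangle=-B(\theta Ev,y)$ for $v,y\in\mathfrak g_{-1}$, with $E$ symmetric, and let $E'=\theta E\theta$, a symmetric operator on $\mathfrak g_1$. For $X\in\mathfrak g_1$, $y\in\mathfrak g_{-1}$, the relation $\Phi([X,u],y)+\Phi(u,[X,y])=0$ reads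
\[
B(\theta E[u,X],y)+B([\beta_u,X],y)=0,\qquad\text{i.e.}\qquad \operatorname{ad}\beta_u|_{\mathfrak g_1}=-E'\Gamma_u .
\]
The left side is skew because $\beta_u\in\mathfrak k$, while $E'$ is symmetric and $\Gamma_u$ skew. So $E'\Gamma_u=\Gamma_uE'$ for all $u$. If $E'=0$, then all $\beta_u$ act trivially on the faithful $\mathfrak m$-module $\mathfrak g_1$, so $\beta=0$ and $\Phi=0$, a contradiction. Otherwise $E'$ has an eigenvalue $\varepsilon\neq0$. Its eigenspace is invariant under all $\Gamma_u$, so $E'=\varepsilon$ by Lemma~\ref{lem:structure}(d). Thus $\operatorname{ad}\beta_u|_{\mathfrak g_1}=-\varepsilon\Gamma_u$, and Lemma~\ref{lem:structure}(e) gives $[T,\beta_u]=\beta_{[T,u]}$ for $T\in\mathfrak m$. So $\{\beta_u:u\in\mathfrak g_{-2}\}$ is a non-zero ideal of $\mathfrak m\cong\mathfrak{so}(7)$ of dimension at most $7$. But $\mathfrak{so}(7)$ is simple of dimension $21$, a contradiction.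

\emph{(vii) $c=-4$.} Only $\Phi|_{\mathfrak g_{-2}\times\mathfrak g_{-2}}$ is non-zero. So $(\mathfrak g_{-1}\oplus\mathfrak p)/\mathfrak h$ is isotropic in $T_xM$, and $8+\dim\mathfrak p/\mathfrak h\leq9$. Hence $\mathfrak h\cap\mathfrak m$ has codimension at most $1$ in $\mathfrak m$. Codimension $1$ is impossible: if $\mathfrak c\subset\mathfrak m$ is a subalgebra of codimension $1$ and $0\neq t\in\mathfrak m$ is orthogonal to $\mathfrak c$, then $[\mathfrak c,t]\perp\mathfrak c$ and $[\mathfrak c,t]\perp t$ by invariance of $\langle\ ,\ \rangle$ under $\mathfrak m$, so $[\mathfrak c,t]=0$ and $t$ is central in $\mathfrak m$, whereas $\mathfrak m$ has trivial center. So $\mathfrak m\subset\mathfrak h$. Then $\mathfrak h_1$ and $\mathfrak h_2$ are $\mathfrak m$-submodules of codimension at most $1$ in irreducible modules of dimension $8$ and $7$, so $\mathfrak n\subset\mathfrak h$. Since $\dim\mathfrak p/(\mathfrak m\oplus\mathfrak n)=1$, this proves the first statement.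

By (C4), $\iota|_{\mathfrak m}$ is a homomorphism into $\mathfrak q$, and $\iota(\mathfrak m)e_0=0$ as $\mathfrak m$ is semisimple. So $\iota([T,Y])e_0=\iota(T)\iota(Y)e_0$ for $T\in\mathfrak m$, and $\Phi|_{\mathfrak g_{-2}}$ is $\mathfrak m$-invariant. It is non-zero and $\mathfrak g_{-2}$ is irreducible, so it is a multiple of $\langle\ ,\ \rangle$, hence definite. If it were negative, the image of $\mathfrak g_{-1}$ in $T_xM$ would be an $8$-dimensional isotropic subspace of the orthogonal of a negative definite $7$-plane. That orthogonal has signature $(2,q)$, so this is impossible.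
\end{proof}

\subsection{Weights}

Put
\[
\mathcal S=\iota(\mathfrak g_{-1})e_0,\qquad \mathcal U=\iota(\mathfrak g_{-2})e_0 .
\]
As $\mathfrak h\subset\mathfrak p$, the map $Y\mapsto\iota(Y)e_0$ is injective on $\mathfrak g_{-1}\oplus\mathfrak g_{-2}$. So by Proposition~\ref{prop:stab}, $\mathcal S$ is isotropic of dimension $8$ and $\mathcal U$ is positive definite of dimension $7$. We call an $\mathbf R$-diagonalizable $\hat H\in\mathfrak{so}(Z)$ a \emph{grading element} if $\hat He_0\in\mathbf Re_0$ and $[\hat H,\iota(Y)]=\iota([H,Y])$ for all $Y\in\mathfrak g$. Proposition~\ref{prop:embedding} provides one. Given a grading element, we write $Z_\lambda$ for its eigenspaces (\emph{weight spaces}) and $Z_{>0}=\bigoplus_{\lambda>0}Z_\lambda$.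

\begin{lemma}\label{lem:weights}
For every grading element:
\begin{enumerate}
\item[(a)] $Z_\lambda$ is dual to $Z_{-\lambda}$ and orthogonal to $Z_\nu$ for $\nu\neq-\lambda$; $Z_{>0}$ is isotropic and $\dim Z_{>0}\leq10$; $\iota(\mathfrak g_i)Z_\lambda\subset Z_{\lambda+i}$.
\item[(b)] $e_0\in Z_2$, $\mathcal S\subset Z_1$, $\mathcal U\subset Z_0$.
\end{enumerate}
Moreover, for $X\in\mathfrak m\oplus\mathfrak n$ and $Y\in\mathfrak g$,
\begin{equation}\label{eq:kill}
\iota(X)e_0=0,\qquad \iota(X)\iota(Y)e_0=\iota([X,Y])e_0,
\end{equation}
and consequently $\iota(\mathfrak g_1)\iota(u)e_0=\mathcal S$ for $0\neq u\in\mathfrak g_{-2}$.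
\end{lemma}

\begin{proof}
(a) follows from skewness of $\hat H$, the relation $[\hat H,\iota(Y)]=\iota([H,Y])$ and the fact that $Z$ has index $10$. (b) Let $\hat He_0=c_0e_0$. Then $\mathcal U$ lies in the eigenspace for $c_0-2$. It is not isotropic, so $c_0=2$; and $\mathcal S\subset Z_{c_0-1}$.

By (C4) $\iota$ restricts to a homomorphism $\mathfrak m\oplus\mathfrak n\to\mathfrak q$. The algebra $\mathfrak m\oplus\mathfrak n$ is perfect, as $\mathfrak m$ is semisimple and $\mathfrak g_1,\mathfrak g_2$ are non-trivial irreducible $\mathfrak m$-modules. So it acts trivially on the line $\mathbf Re_0$, and the second equality in \eqref{eq:kill} follows from (C4). The last statement is \eqref{eq:kill} combined with $[\mathfrak g_1,u]=\mathfrak g_{-1}$.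
\end{proof}

So $\mathbf Re_0\oplus\mathcal S$ takes up $9$ of at most $10$ dimensions of $Z_{>0}$. The next two sections deal with the tenth.

\section{The stabilizer is not \texorpdfstring{$\mathfrak m\oplus\mathfrak n$}{m+n}}\label{sec:mn}

\begin{proposition}\label{prop:notmn}
The case $\mathfrak h=\mathfrak m\oplus\mathfrak n$ does not occur.
\end{proposition}

\begin{proof}
Suppose $\mathfrak h=\mathfrak m\oplus\mathfrak n$ and let $\hat H$ be the grading element from Proposition~\ref{prop:embedding}. Now $H$ is not in the stabilizer, so $\iota(H)\notin\mathfrak q$ and $\hat H\in\mathfrak q$ are different operators. We study their difference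
\[
D'=D-\hat H,\qquad D=\iota(H).
\]
The idea is to show that $D'$ vanishes on the orthogonal complement of a single hyperbolic plane. On this complement, which has index $9$, the compression of $\iota$ will be a representation of $\mathfrak g$, contradicting Proposition~\ref{prop:rep}(a).

\emph{Step 1: the weight spaces.} Put $f=De_0$. As $[\hat H,D]=\iota([H,H])=0$, we have $f\in Z_2$; and $f\notin\mathbf Re_0$ since $H\notin\mathfrak h$. So $Z_{>0}$ contains $\langle e_0,f\rangle\oplus\mathcal S$, of dimension $10$. Hence
\[
Z_2=\langle e_0,f\rangle,\qquad Z_1=\mathcal S,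
\]
there are no other positive weights, and $Z_0$ is positive definite.

By (C4), for $X\in\mathfrak h\cap\mathfrak g_i$ we have $[D,\iota(X)]=i\,\iota(X)=[\hat H,\iota(X)]$. So $D'$ commutes with $\iota(\mathfrak h)$, with $\hat H$ and with $D$. In particular it preserves every $Z_\lambda$ and is skew on the Euclidean space $Z_0$. Put
\[
N_0=\{z\in Z_0:\iota(X)z=0\ \text{for all }X\in\mathfrak g_1\},
\]
and let $N_0^\perp$ be its orthogonal in $Z_0$. Both are $D'$-invariant.

\emph{Step 2: $D'=0$ on $\mathcal S$.} By \eqref{eq:kill}, $\mathcal S\cong\mathfrak g_{-1}$ as $\mathfrak m$-modules, so $D'|_{\mathcal S}=\mu\in\mathbf R$ by Schur's lemma. Let $0\neq u\in\mathfrak g_{-2}$. By Lemma~\ref{lem:weights} the vector $\iota(u)e_0\in Z_0$ is not in $N_0$, so its component $u_1\in N_0^\perp$ is non-zero. For $X\in\mathfrak g_1$ we have $\iota(X)u_1\in Z_1=\mathcal S$, hence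
\[
\iota(X)(D'u_1-\mu u_1)=D'\iota(X)u_1-\mu\,\iota(X)u_1=0 .
\]
So $D'u_1-\mu u_1\in N_0\cap N_0^\perp=0$. As $D'$ is skew on $Z_0$, $\mu|u_1|^2=\langle D'u_1,u_1\rangle=0$, where $|u_1|^2=\langle u_1,u_1\rangle>0$, and $\mu=0$.

\emph{Step 3: the hyperbolic plane.} Choose $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$ with $[X,Y]=H$. By \eqref{eq:kill}, $f=\iota(X)\iota(Y)e_0$, so $D'f=\iota(X)D'\iota(Y)e_0=0$ by Step~2. Also $D'e_0=f-2e_0$. So for $\ell_+=e_0-\frac12f$ we get
\[
D'\ell_+=-2\ell_+,\qquad D'f=0 .
\]
Let $(\ell_-,f^*)$ be the basis of $Z_{-2}$ dual to the basis $(\ell_+,f)$ of $Z_2$. Skewness gives $D'\ell_-=2\ell_-$, $D'f^*=0$ and $D'|_{Z_{-1}}=0$. Put $\Pi=\langle\ell_+,\ell_-\rangle$ and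
\[
Z'=\Pi^\perp=\mathbf Rf\oplus\mathcal S\oplus Z_0\oplus Z_{-1}\oplus\mathbf Rf^* .
\]
The plane $\Pi$ has signature $(1,1)$, so $Z'$ has signature $(9,q)$. As $D'|_{Z_0}$ has imaginary eigenvalues, $\mathbf R\ell_+$ and $\mathbf R\ell_-$ are the eigenspaces of $D'$ on $Z$ for $-2$ and $2$. So all operators in $\mathfrak{so}(Z)$ that commute with $D'$, in particular those in $\iota(\mathfrak h)$, $\hat H$ and $D$, preserve $\Pi$ and $Z'$.

Let $\iota'(Y)\in\mathfrak{so}(Z')$ be the compression of $\iota(Y)$ to $Z'$, that is, restriction followed by orthogonal projection. Since $\iota(\mathfrak h)$ and $\hat H$ preserve both $\Pi$ and $Z'$,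
\begin{equation}\label{eq:compress}
\iota'([X,Y])=[\iota'(X),\iota'(Y)]\quad(X\in\mathfrak h,\ Y\in\mathfrak g),\qquad \iota'([H,Y])=[\hat H|_{Z'},\iota'(Y)].
\end{equation}

\emph{Step 4: $D'=0$ on $Z_0$.} Let again $[X,Y]=H$ with $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$, so $D|_{Z'}=\iota'(H)=[\iota'(X),\iota'(Y)]$. Let $z,n\in N_0$. Then $\hat Hz=0$ and $\iota'(X)z=\iota(X)z=0$, so $D'z=Dz=\iota'(X)\iota'(Y)z$, and
\[
\langle D'z,n\rangle=-\langle\iota'(Y)z,\iota(X)n\rangle=0 .
\]
As $D'z\in N_0$ and $N_0$ is definite, $D'z=0$. For $z\in N_0^\perp$ and any $X'\in\mathfrak g_1$ we have $\iota(X')D'z=D'\iota(X')z=0$, because $\iota(X')z\in\mathcal S$. So $D'z\in N_0\cap N_0^\perp=0$.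

\emph{Step 5: a representation of index $9$.} By Steps 2--4, $D'|_{Z'}=0$, that is, $\iota'(H)=\hat H|_{Z'}$. With \eqref{eq:compress} we obtain $\iota'([X,Y])=[\iota'(X),\iota'(Y)]$ for all $X\in\mathfrak h\oplus\mathbf RH=\mathfrak p$ and $Y\in\mathfrak g$. The map $\kappa$ of Lemma~\ref{lem:hom} for $j=\iota'$ sends $\mathfrak g_{-2}\times\mathfrak g_{-2}$ to operators that lower the weight by $4$. On $Z'$, whose weights are between $-2$ and $2$ and whose extreme weight spaces are $\mathbf Rf$ and $\mathbf Rf^*$, such an operator sends $f$ to $tf^*$ and kills the other weight spaces. Being skew, it satisfies $t=\langle tf^*,f\rangle=0$. By Lemma~\ref{lem:hom}, $\iota'$ is a homomorphism, and it is non-zero since $\iota'(H)f=\hat Hf=2f$. But $Z'$ has index $9$, contradicting Proposition~\ref{prop:rep}(a).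
\end{proof}

\section{The stabilizer \texorpdfstring{$\mathfrak p$}{p}: flatness near the good point}\label{sec:p}

By Propositions~\ref{prop:stab} and~\ref{prop:notmn}, $\mathfrak h=\mathfrak p$. Now $D=\iota(H)\in\mathfrak q$, and (C4) gives
\[
[\iota(X),\iota(Y)]=\iota([X,Y])\qquad(X\in\mathfrak p,\ Y\in\mathfrak g).
\]
We take $\hat H:=D_h$, the hyperbolic part of $D$. It is a grading element, and it commutes with $D$. Since $De_0\in\mathbf Re_0$, the operators $D$ and $D_h$ have the same real eigenvalue on $e_0$, which is $2$ by Lemma~\ref{lem:weights}; so $De_0=2e_0$. As $\dim Z_{>0}\leq10$, either $Z_{>0}=\mathbf Re_0\oplus\mathcal S$, or $Z_{>0}$ has one further dimension, of some weight $\lambda>0$.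

\begin{lemma}\label{lem:spare}
In the second case $\lambda=1$.
\end{lemma}

The idea of the proof is that $D=[\iota(X),\iota(Y)]$ is a commutator, so it can act on an extra vector of weight $\lambda$ by $\lambda\neq0$ only if $\iota(X)$ connects this vector, or its dual, to something. If $\lambda\neq1$ there is nothing suitable to connect it to.

\begin{proof}
Suppose $\lambda\neq1$. Then $Z_1=\mathcal S$, and all weights are in $\{0,\pm1,\pm2,\pm\lambda\}$. Choose $\ell_\pm\in Z_{\pm\lambda}$ with $\langle\ell_+,\ell_-\rangle=1$; if $\lambda=2$, choose them so that $Z_2=\langle e_0,\ell_+\rangle$ and $\ell_-\perp e_0$. Let $X\in\mathfrak g_1$.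

\emph{$\iota(X)\ell_+=0$}, because it lies in $Z_{\lambda+1}$, and $\lambda+1$ is positive and not in $\{1,2,\lambda\}$.

\emph{$\iota(X)\ell_-=0$.} This vector lies in $Z_{1-\lambda}$, which is dual to $Z_{\lambda-1}$, and for $z\in Z_{\lambda-1}$ we have $\langle\iota(X)\ell_-,z\rangle=-\langle\ell_-,\iota(X)z\rangle$. We show that this is $0$. As $\lambda>0$ and $\lambda\neq1$, $Z_{\lambda-1}\neq0$ only if $\lambda-1\in\{1,2,-\lambda\}$, that is, $\lambda\in\{2,3,\frac12\}$.
\begin{itemize}
\item $\lambda=2$: $z=\iota(Y)e_0$ with $Y\in\mathfrak g_{-1}$, and $\iota(X)z=\iota([X,Y])e_0\in\mathbf Re_0$ since $[X,Y]\in\mathfrak p=\mathfrak h$. This is orthogonal to $\ell_-$.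
\item $\lambda=3$: $z\in Z_2=\mathbf Re_0$, and $\iota(X)e_0=0$ by \eqref{eq:kill}.
\item $\lambda=\frac12$: $z\in Z_{-1/2}=\mathbf R\ell_-$, and $\langle\ell_-,\iota(X)\ell_-\rangle=0$ by skewness.
\end{itemize}

Now take $X\in\mathfrak g_1$, $Y\in\mathfrak g_{-1}$ with $[X,Y]=H$. Then $D=[\iota(X),\iota(Y)]$ and
\[
\langle D\ell_+,\ell_-\rangle=-\langle\iota(Y)\ell_+,\iota(X)\ell_-\rangle-\langle\iota(Y)\iota(X)\ell_+,\ell_-\rangle=0 .
\]
On the other hand $D$ preserves $Z_\lambda$, and its eigenvalues there have real part $\lambda$. If $\lambda\neq2$, then $\dim Z_\lambda=1$ and $D\ell_+=\lambda\ell_+$. If $\lambda=2$, then $De_0=2e_0$, the eigenvalue of $D$ on the line $Z_2/\mathbf Re_0$ is real, hence equal to $2$, and $D\ell_+\in2\ell_++\mathbf Re_0$. In both cases $\langle D\ell_+,\ell_-\rangle=\lambda\neq0$, a contradiction.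
\end{proof}

So in either case the weights are in $\{0,\pm1,\pm2\}$, and
\[
Z_2=\mathbf Re_0,\qquad V=e_0^\perp/\mathbf Re_0\cong Z_1\oplus Z_0\oplus Z_{-1},\qquad \dim Z_1/\mathcal S\leq1 .
\]

\begin{proposition}\label{prop:local}
The Weyl tensor of $g$ vanishes on a neighborhood of $x$.
\end{proposition}

\begin{proof}
\emph{The flow of $H$.} The flow $\varphi_t=\exp(tH)$ fixes $x$. By (C5) it acts on $T_xM\cong\operatorname{Hom}(\mathbf Re_0,V)$ by conjugation with $e^{tD}$. So $T_xM=T^1\oplus T^0\oplus T^{-1}$ with $T^j=\operatorname{Hom}(\mathbf Re_0,Z_j)$, and since $De_0=2e_0$ and the eigenvalues of $D$ on $Z_j$ have real part $j$, all eigenvalues of $d_x\varphi_t$ on $T^j$ have modulus $e^{(j-2)t}$. As $e^{tD}$ is an isometry and $e^{-tD}e_0=e^{-2t}e_0$, we have $(\varphi_t^*g)_x=e^{-4t}g_x$. So $\varphi_t$ is a $(1,2,3)$-contraction at $x$. By Lemma~\ref{lem:contraction}(b) it remains to show $W_x=0$. Identify $T_xM$ with $V$ by evaluation at $e_0$. By Lemma~\ref{lem:contraction}(a), $W_x^\flat(v_1,v_2,v_3,v_4)$ depends only on the $Z_1$-components of the $v_i$.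

\emph{The action of $\mathfrak g_1$.} Let $X\in\mathfrak g_1$. As $\iota(X)e_0=0$, $\exp(tX)$ acts on $T_xM\cong V$ by $e^{t\iota(X)}$, isometrically, so $W_x^\flat$ is annihilated by the derivation $\iota(X)$. Apply this to $v_1=\iota(u)e_0\in Z_0$, $0\neq u\in\mathfrak g_{-2}$, and $v_2,v_3,v_4\in Z_1$. For $i\geq2$, $\iota(X)v_i\in Z_2=\mathbf Re_0$ is zero in $V$. So
\[
W_x^\flat\bigl(\iota(X)\iota(u)e_0,\,v_2,v_3,v_4\bigr)=0 .
\]
By Lemma~\ref{lem:weights} the vectors $\iota(X)\iota(u)e_0$, $X\in\mathfrak g_1$, fill $\mathcal S$. With the symmetries of the Weyl tensor, $\mathcal S$ lies in the kernel of $W_x^\flat$ in each argument. So $W_x^\flat$ is induced from a form on $Z_1/\mathcal S$, of dimension at most $1$. It is antisymmetric in the first two arguments, hence zero.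
\end{proof}

A symmetry such as this action of $\mathfrak g_1$ is what is missing in Example~\ref{ex:walker}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $y\in M$ and let $F=\overline{G\cdot y}$, a compact $G$-invariant set. By Propositions~\ref{prop:embedding}, \ref{prop:stab}, \ref{prop:notmn} and~\ref{prop:local} there are a point $x\in F$ and a neighborhood $U$ of $x$ on which $W=0$. The orbit $G\cdot y$ meets $U$, and the set $\{W=0\}$ is $G$-invariant, so $W_y=0$. Thus $W=0$ on $M$. Since $\dim M=9+q\geq18$, $g$ is conformally flat.
\end{proof}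

\begin{remark}
The exact value $9$ of the index is used in two ways. First, $V$ in Proposition~\ref{prop:stab}(i) and $Z'$ in Section~\ref{sec:mn} have index less than $10$, so that they carry no non-trivial representation of $\mathfrak g$. Second, at most one isotropic dimension is left beyond those given by $\mathfrak g_{-1}$; this determines the stabilizer in Proposition~\ref{prop:stab}(vii), makes $Z_0$ positive definite in Section~\ref{sec:mn}, and is the starting point of Lemma~\ref{lem:spare}.
\end{remark}

\section{Classification}\label{sec:class}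

Let $Z$ have signature $(10,q+1)$, $q\geq9$, and let $E$ be the space of isotropic rays of $Z$. If $Z=Z_-\oplus Z_+$ is an orthogonal splitting with $Z_-$ negative definite of dimension $10$ and $Z_+$ positive definite, each isotropic ray contains exactly one vector $\xi+\eta$ with $\xi\in Z_-$, $\eta\in Z_+$, $-\langle\xi,\xi\rangle=\langle\eta,\eta\rangle=1$. So
\[
E=\mathbf S(Z_-)\times\mathbf S(Z_+)\cong\mathbf S^9\times\mathbf S^q,
\]
a simply connected manifold, with conformal class $[-g_{\mathbf S^9}+g_{\mathbf S^q}]$. By Liouville's theorem, conformal diffeomorphisms between connected open subsets of $E$ are restrictions of unique elements of $O(Z)$, and conformal vector fields on connected open subsets are given by unique elements of $\mathfrak{so}(Z)$.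

The classification rests on the fact that the centralizer of $\mathfrak g$ in $O(Z)$ is compact. So the holonomy of $M$ preserves a Riemannian metric on $E$, and completeness is automatic.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Developing the action.} By Theorem~\ref{thm:A} there are a developing map $\delta\colon\tilde M\to E$ on the universal cover, a conformal local diffeomorphism, and a holonomy homomorphism $\rho\colon\pi_1(M)\to O(Z)$ with $\delta\gamma=\rho(\gamma)\delta$. The lift to $\tilde M$ of a field $Y_M$, $Y\in\mathfrak g$, corresponds locally via $\delta$ to the fundamental field of an element of $\mathfrak{so}(Z)$. By uniqueness this element is locally constant, hence constant, on $\tilde M$. We obtain a homomorphism $j\colon\mathfrak g\to\mathfrak{so}(Z)$, injective because $Y_M\ne0$ for $Y\neq0$. The lifted fields are $\pi_1(M)$-invariant, so $\rho(\gamma)$ commutes with $j(\mathfrak g)$ for all $\gamma$.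

\emph{The centralizer.} By Proposition~\ref{prop:rep}(b), $q\geq15$ and $Z=Z_{26}\oplus Z^{\mathfrak g}$. Since $Z_{26}=j(\mathfrak g)Z$ is absolutely irreducible, the centralizer of $j(\mathfrak g)$ in $O(Z)$ is
\[
C=\{\varepsilon1_{26}\oplus A:\ \varepsilon=\pm1,\ A\in O(Z^{\mathfrak g})\cong O(q-15)\}.
\]
It preserves $Z_-$ and $Z_+:=Z_{16}\oplus Z^{\mathfrak g}$, with $Z_-$, $Z_{16}$ as in Proposition~\ref{prop:rep}(b). So $C$ acts isometrically on $E=\mathbf S(Z_-)\times\mathbf S(Z_+)$ with the \emph{Riemannian} metric $g_{\mathbf S^9}+g_{\mathbf S^q}$.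

\emph{Completeness.} The pull-back of this Riemannian metric by $\delta$ is $\pi_1(M)$-invariant, so it descends to the compact manifold $M$, and it is complete on $\tilde M$. A local isometry from a complete manifold to a connected one is a covering, and $E$ is simply connected, so $\delta$ is a diffeomorphism. Hence $M\cong E/\Gamma$, where $\Gamma=\rho(\pi_1(M))\subset C$ acts freely on $E$.

\emph{The group $\Gamma$.} An element of $C$ with $\varepsilon=1$ fixes $\mathbf S(Z_-)\times\mathbf S(Z_{16})$ pointwise, so if it is in $\Gamma$ it is trivial. Therefore $\varepsilon$ is injective on $\Gamma$ and $|\Gamma|\leq2$. If $\Gamma\neq1$, its generator is $-1_{26}\oplus A$ with $A^2=1$. Diagonalizing $A$ in $O(Z^{\mathfrak g})$ we obtain $\sigma_a=-1_{26}\oplus\mathrm{diag}(-1_a,1_{q-15-a})$ with $a=\dim\ker(A+1)$. On $Z_-$ this is $-1$ and on $Z_+$ it is $A_a$, as in the statement.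

\emph{Distinctness.} $E$ is simply connected and the quotients are not. A conformal diffeomorphism $E/\langle\sigma_a\rangle\to E/\langle\sigma_{a'}\rangle$ lifts to a conformal diffeomorphism of $E$, an element of $O(Z)$, which conjugates $\sigma_a$ to $\sigma_{a'}$. Their $(-1)$-eigenspaces in $Z$ have dimensions $26+a$ and $26+a'$, so $a=a'$.

\emph{Existence.} By Proposition~\ref{prop:rep}(c) there is an orthogonal $\mathfrak g$-module $Z_{26}$ of signature $(10,16)$. It integrates to the simply connected group $G$. For $q\geq15$ let $G$ act on $Z=Z_{26}\oplus\mathbf R^{0,q-15}$, trivially on the second summand. This gives a non-trivial conformal action on $E\cong E_q$ that commutes with every $\sigma_a=-1_{26}\oplus\mathrm{diag}(-1_a,1_{q-15-a})$. The induced action on $E_q/\langle\sigma_a\rangle$ is non-trivial, because its fundamental fields lift to those on $E_q$.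

\emph{Uniqueness of the action.} Let $M=E/\Gamma$ be one of the manifolds in the list. As above, now with $\tilde M=E$ and $\delta$ the identity, a non-trivial conformal action of $G$ on $M$ gives a homomorphism $j\colon\mathfrak g\to\mathfrak{so}(Z)$ that describes the lifted fields on $E$, and $\Gamma$ centralizes $j(\mathfrak g)$. Since $G$ is connected, $j$ determines the action. Let $j,j'$ come from two such actions. By Proposition~\ref{prop:rep}(b),(c) there is an equivariant isometry between the $26$-dimensional parts $j(\mathfrak g)Z$ and $j'(\mathfrak g)Z$. If $\Gamma\neq1$, we have seen that its generator acts by $-1$ on both of these. If the dimension of its $(-1)$-eigenspace in $Z$ is $26+a$, it acts on each of the positive definite spaces $Z^{j(\mathfrak g)}$ and $Z^{j'(\mathfrak g)}$ as an involution with $(-1)$-eigenspace of dimension $a$. So there is an isometry $Z^{j(\mathfrak g)}\to Z^{j'(\mathfrak g)}$ that commutes with $\Gamma$. Together the two isometries form an element of $O(Z)$ that intertwines $j$ and $j'$ and commutes with $\Gamma$. It descends to a conformal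 diffeomorphism of $M$ that conjugates the first action to the second.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFM} Bader, Frances, Melnick, GAFA (2009).

\bibitem{CapSlovak} \v{C}ap, Slov\'ak, \emph{Parabolic Geometries I}.

\bibitem{Humphreys} Humphreys, \emph{Introduction to Lie Algebras}.

\bibitem{Kobayashi} Kobayashi, \emph{Transformation Groups in Differential Geometry}.

\bibitem{Pecastaing} Vincent Pecastaing, \emph{Conformal actions of real-rank 1 simple Lie groups on pseudo-Riemannian manifolds}, arXiv:1701.06514 (2017).

\bibitem{Zimmer} Zimmer, \emph{Ergodic Theory and Semisimple Groups}.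

\end{thebibliography}

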